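
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{question}[theorem]{Question}

\title{Terminal and klt varieties whose general hyperplane sections are not log canonical}


\begin{abstract}
In characteristic zero a general hyperplane section of a variety with log canonical, klt, canonical or terminal singularities has singularities of the same class. We show that in positive characteristic this fails for all four classes. For every prime $p$ we give a terminal hypersurface in characteristic $p$ whose general hyperplane section is not even log canonical. We also give klt examples in every dimension $n\ge 3$ for all primes below an explicit bound that grows with $n$, and canonical examples in dimension four for $p=2,3,5$. All examples come from hypersurfaces $x^P+ty^c+\sum_j v_j^{q_j}=0$ with $P$ a power of $p$ dividing $c$: on a hyperplane $t=t_0+\dots$ the monomial $t_0y^c$ is a $P$-th power and is absorbed by $x^P$.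
\end{abstract}


\section{The question and the answer}

\subsection{Conventions}
Let $k$ be an algebraically closed field of characteristic $p>0$, and let $X\subseteq\mathbb P^N_k$ be a normal quasi-projective (that is, locally closed) subvariety with $\dim X\ge2$ and $K_X$ $\mathbb Q$-Cartier. For a proper birational morphism $f\colon Y\to X$ with $Y$ normal, write
\[
K_Y=f^*K_X+\sum_E a(E,X)\,E,\qquad f_*K_Y=K_X,
\]
where $E$ runs over the prime divisors of $Y$. Such an $E$ is called a \emph{divisor over $X$}. Its \emph{discrepancy} $a(E,X)$ depends only on the valuation of $k(X)$ that $E$ defines, and $a(E,X)=0$ if $E$ is not $f$-exceptional. Then $X$ is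
\begin{itemize}
\item \emph{log canonical} if $a(E,X)\ge-1$ for all divisors $E$ over $X$,
\item \emph{klt} if $a(E,X)>-1$ for all $E$,
\item \emph{canonical} if $a(E,X)\ge0$ for all $E$,
\item \emph{terminal} if $a(E,X)>0$ for all exceptional $E$.
\end{itemize}
Thus terminal $\Rightarrow$ canonical $\Rightarrow$ klt $\Rightarrow$ log canonical. The same definitions apply to a hyperplane section $H=X\cap L$, component by component if $H$ is normal but not connected. A scheme that is not normal is in particular not log canonical. A property holds for a \emph{general} hyperplane section if it holds for $X\cap L$ for all closed points $L$ of a nonempty Zariski open subset of $(\mathbb P^N_k)^*$.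

\begin{question}[{\cite{Sato}}]\label{q}
If $X$ has only log canonical (resp.\ klt, canonical, terminal) singularities, does a general hyperplane section $H$ have the same property?
\end{question}

\subsection{What one expects}
In characteristic zero the answer is affirmative for all four classes (Reid). The hyperplanes cut out a base point free linear system on a log resolution $Y$ of $X$, and by Bertini's theorem its general member $\widetilde H$ is smooth and transversal to the exceptional divisors. By adjunction, the discrepancies of $H$ that are visible on $\widetilde H$ are those of $X$.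

In characteristic $p$ this use of Bertini's theorem can fail even when a log resolution exists: the morphism $Y\to\mathbb P^N$ is in general not an embedding, and an exceptional divisor may be inseparable over its image. The conclusion nevertheless survives in small dimensions. The following is known for $p>0$.
\begin{itemize}
\item[(i)] The answer is affirmative when $\dim X=2$, and when $\dim X=3$ and $X$ is terminal, because in these cases $X$ has only isolated singularities.
\item[(ii)] It is affirmative when $\dim X=3$ and $X$ is canonical, and when $\dim X=3$, $X$ is klt and $p>5$ (Sato--Takagi).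
\item[(iii)] It is affirmative when $\dim X=3$, $X$ is log canonical or klt, and $p>3$.
\end{itemize}
One might therefore hope for a positive answer for canonical or terminal singularities, or for all $p$ above a bound that does not depend on the dimension. Neither is the case.

\subsection{Results}

\begin{theorem}[terminal, every $p$]\label{thm:terminal}
Let $p$ be any prime. There are a terminal hypersurface $X\subset\mathbb A^{n+1}\subset\mathbb P^{n+1}$ of dimension $n$ and a nonempty open set $U\subset(\mathbb P^{n+1})^*$ such that $X\cap L$ is not log canonical for every closed point $L\in U$. Explicitly: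
\begin{itemize}
\item for $p$ odd, let $P$ be a power of $p$ with $P\equiv1\pmod8$ and $P\ge9$ (for example $P=p^2$), let $Q=P+1$ and $s=\frac{P^2+5P+8}{2}$, and take
\[
X:\quad x^P+t\,y^P+\sum_{i=1}^{P-3}v_i^{\,Q}+\sum_{j=1}^{P+3}w_j^{\,s}=0,\qquad n=2P+2;
\]
\item for $p=2$ take
\[
X:\quad x^8+t\,y^8+\sum_{i=1}^{8}v_i^{19}+\sum_{j=1}^{9}w_j^{27}=0,\qquad n=19 .
\]
\end{itemize}
\end{theorem}

\begin{theorem}[canonical, dimension four]\label{thm:canonical}
For $p=2,3,5$ the fourfolds $X$ in $\mathbb A^5\subset\mathbb P^5$ given by
\[
x^4+ty^4+v^3+u^5=0\ (p=2),\quad x^3+ty^9+v^2+u^{17}=0\ (p=3),\quad x^5+ty^5+v^2+u^9=0\ (p=5)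
\]
are canonical, but there is a nonempty open set of hyperplanes $L$ for each of which $X\cap L$ is not log canonical.
\end{theorem}

\begin{theorem}[klt, low dimension]\label{thm:klt}
Let $M_1=1$ and $M_{i+1}=M_i(M_i+1)$, so $M_2=2$, $M_3=6$, $M_4=42$. If $n\ge3$ and $p<2M_{n-1}$, there is a klt affine variety $X$ of dimension $n$ with an embedding $X\subset\mathbb A^{N+1}\subset\mathbb P^{N+1}$ and a nonempty open set of hyperplanes $L$ for each of which $X\cap L$ is not log canonical.
\end{theorem}

Theorem~\ref{thm:klt} covers $p=2,3$ for $n=3$, all $p\le11$ for $n=4$, and all $p\le83$ for $n=5$; every $p$ occurs in all sufficiently large dimensions.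

\begin{corollary}\label{cor:answer}
For each of the four classes the answer to Question~\ref{q} is negative in every characteristic $p>0$, in some dimension. In dimension $3$ it is affirmative for terminal and for canonical singularities, and it is affirmative for klt and for log canonical singularities if and only if $p>3$. For canonical singularities, $4$ is the smallest dimension in which the answer fails for some $p$.
\end{corollary}

\begin{proof}
Two nonempty open subsets of $(\mathbb P^N)^*$ meet. So if $X\cap L$ fails to be log canonical for every $L$ in a nonempty open set, then none of the four properties holds for a general hyperplane section of $X$. The variety $X$ of Theorem~\ref{thm:terminal} is terminal and hence has all four properties; this proves the first statement. In dimension $3$ the affirmative parts are (i)--(iii), and the negative part is Theorem~\ref{thm:klt} with $n=3$, since klt varieties are log canonical. The last statement follows from (i), (ii) and Theorem~\ref{thm:canonical}.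
\end{proof}

We do not determine the smallest dimension in which the answer fails for terminal singularities.

\subsection{The mechanism}\label{ssec:mechanism}
All examples start from a hypersurface
\[
W:\quad x^P+t\,y^c+\sum_j v_j^{q_j}=0,\qquad P \text{ a power of }p,\quad P\mid c,\quad p\nmid q_j .
\]
In the total space the term $ty^c$ behaves as well as a power $y^c$ with $p\nmid c$ would, since its $t$-derivative is $y^c$. As a result $W$ is canonical if $\frac1P+\frac1c+\sum_j\frac1{q_j}>1$. On the hyperplane $t=t_0+\ell$ with $\ell$ a linear form in $x,y,v$, however, $t_0y^c$ is a $P$-th power. With $x'=x+t_0^{1/P}y^{c/P}$ the section becomes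
\[
x'^P+\sum_j v_j^{q_j}+\ell\,y^c=0 .
\]
If $\ell$ were zero, $y$ would have disappeared. The term $\ell y^c$ is one order smaller than the lost $y^c$, and the question is whether it is still large enough to repair the singularity. There are two ways to prevent this. One can arrange the exponents so that $\frac1P+\frac1c+\sum\frac1{q_j}$ exceeds $1$ by so little that losing one order is fatal; this gives Theorems~\ref{thm:terminal} and~\ref{thm:canonical}. Or one can divide $W$ by a finite group so that every coordinate function other than $t$ vanishes to high order along the $t$-axis; then $\ell$ is negligible, and this gives Theorem~\ref{thm:klt}. The second way is visible in dimension three, where everything can be done by hand.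

\section{A threefold in characteristic two}\label{sec:example}

This section illustrates the quotient construction; nothing later depends on it.

Let $p=2$ and $W:\ x^2+ty^2+v^3=0$ in $\mathbb A^4$. The partial derivatives are $y^2$ (by $t$) and $v^2$ (by $v$), and the others vanish, so $W$ is singular exactly along the $t$-axis $\Gamma=\{x=y=v=0\}$.

\medskip\noindent\textbf{$W$ is canonical.} Blow up $\Gamma$. The strict transform $W'$ of $W$ is given in the three charts by
\[
\begin{aligned}
x=x_1v,\ y=y_1v:&\qquad x_1^2+ty_1^2+v=0,\\
x=x_1y,\ v=v_1y:&\qquad x_1^2+t+v_1^3y=0,\\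
y=y_1x,\ v=v_1x:&\qquad 1+ty_1^2+v_1^3x=0 .
\end{aligned}
\]
The first two are smooth because of the linear terms $v$ and $t$. The third is smooth because its $t$-derivative is $y_1^2$, while on $y_1=0$ the equation forces $v_1\ne0$ and the $x$-derivative is $v_1^3$. The center has codimension $3$ and $W$ has multiplicity $2$ along it, so $K_{W'}=f^*K_W+(3-1-2)E=f^*K_W$. Hence $W$ has a crepant resolution and is canonical.

The exceptional divisor is $\{x^2+ty^2=0\}\subset\mathbb P^2\times\mathbb A^1_t$. It is reduced and irreducible, but every fiber over a closed point $t_0$ is a double line. So $\{t=t_0\}$ meets it in a non-reduced scheme for every $t_0$, and the Bertini argument breaks down.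

\medskip\noindent\textbf{Sections.} Let $\widetilde H=W\cap\{t=t_0+\ell\}$ with $\ell\in k[x,y,v]$, $\ell(0)=0$. Put $\tau^2=t_0$ and $x'=x+\tau y$. Then
\[
\widetilde H:\quad x'^2+v^3+\ell y^2=0\quad\text{in }\mathbb A^3 .
\]
For general $t_0$ and a general linear form $\ell$ this surface is canonical, by (ii) above. So $W$ itself is no counterexample. Suppose however that, after $\ell$ is written in $x',y,v$, every monomial of $\ell y^2$ has weight $>42$ when $x',y,v$ have weights $21,6,14$. We show that then $\widetilde H$, if normal, is not log canonical at $0$. Substitute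
\[
x'=z^{21}r^3s,\qquad y=z^6r,\qquad v=z^{14}r^2s .
\]
The exponent matrix has determinant $1$, so this is an isomorphism of tori, and it extends to a morphism $\mathbb A^1_z\times\mathbb G_m^2\to\mathbb A^3$. The equation becomes
\[
z^{42}\bigl(r^6s^2(1+s)+z\,g\bigr)=0
\]
with $g$ regular. The surface $r^6s^2(1+s)+zg=0$ is smooth along $z=0$, where it contains the curve $B=\{z=0,\ s=1\}$, and $z$ vanishes to order $1$ on $B$. The curve $B$ maps to $0$. Since $dx'\wedge dy\wedge dv=z^{40}r^5s\,dz\wedge dr\wedge ds$ and the equation was divided by $z^{42}$, the divisor $B$ has discrepancy $40-42=-2$ over $\widetilde H$.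

\medskip\noindent\textbf{Dividing makes $\ell$ small.} Let $\zeta\in\mu_{23}$ act on $W$ by $(x,y,v,t)\mapsto(\zeta^3x,\zeta^3y,\zeta^2v,t)$. The action is free outside $\Gamma$. The invariants are generated by $t$ and the nonconstant monomials $x^ay^bv^e$ with $3a+3b+2e\in23\,\mathbb Z$. Embed $X=W/\mu_{23}$ by $t$ and finitely many of these monomials. A hyperplane $L$ whose equation involves $t$ has the form $t=t_0+\ell$ with $\ell$ a linear combination of these monomials. As $x=x'-\tau y$, every monomial of $x^ay^bv^e$ in $x',y,v$ has weight at least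
\[
6(a+b)+14e\ \ge\ 2(3a+3b+2e)\ \ge\ 46\ >\ 42 .
\]
So $\widetilde H$, which is the preimage of $X\cap L$ in $W$, is not log canonical. Division by a group of order prime to $p$ that acts freely in codimension one changes all numbers $a(\cdot)+1$ only by positive factors (Lemma~\ref{lem:quotient} below). Hence $X$ is klt because $W$ is canonical, and $X\cap L$ is not log canonical because $\widetilde H$ is not. Section~\ref{sec:klt} carries this out in general, including the question of normality.

\section{Canonical and terminal hypersurfaces}\label{sec:W}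

Fix a power $P\ge2$ of $p$, a positive multiple $c$ of $P$, an integer $n\ge3$, and integers $q_1,\dots,q_{n-2}\ge2$ prime to $p$. Put
\[
F=x^P+t\,y^c+\sum_{j=1}^{n-2}v_j^{q_j},\qquad W=W(P,c;q_1,\dots,q_{n-2})=V(F)\subset\mathbb A^{n+1},
\]
and let $\Gamma=\{x=y=v=0\}$ be the $t$-axis. Write
\[
(x_1,\dots,x_n)=(x,y,v_1,\dots,v_{n-2}),\qquad(a_1,\dots,a_n)=(P,c,q_1,\dots,q_{n-2}),
\]
so that $F=\sum_i\theta_ix_i^{a_i}$ with $\theta_2=t$ and $\theta_i=1$ for $i\ne2$. For $w\in\mathbb Z^n_{\ge0}$ let $|w|=\sum w_i$ and $m(w)=\min_ia_iw_i$.

Giving $x_i$ weight $w_i$ should produce a divisor over $W$ with discrepancy $|w|-1-m(w)$. For a prescribed value $m(w)=r\ge1$ we have $w_i\ge\lceil r/a_i\rceil$. So the numbers to control are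
\[
S(r)=\sum_{i=1}^n\Bigl\lceil\frac r{a_i}\Bigr\rceil-r\qquad(r\in\mathbb Z_{\ge1}),\qquad\text{and we put}\quad \delta=\sum_{i=1}^n\frac1{a_i}-1 .
\]
Since $S(r)$ is an integer and $S(r)\ge r\delta$, the condition $\delta>0$ implies $S(r)\ge1$ for all $r\ge 1$.

We use residues in the following form. Let $M$ be smooth of dimension $d$ with a generator $\Theta$ of its $d$-forms. Where a hypersurface $V(F)\subset M$ is normal, $\mathrm{Res}(\Theta/F)$ generates $\omega_{V(F)}$. Let $g\colon M'\to M$ be a birational morphism of smooth varieties, let $\Theta'$ generate the $d$-forms of $M'$, and write $g^*\Theta=\theta\Theta'$ and $F\circ g=hF'$. Let $V'$ be a reduced component of $V(F')$ such that at its generic point $g$ is an isomorphism and $h$ is invertible. Then $V'$ maps birationally to a component of $V(F)$, and the pullback of $\mathrm{Res}(\Theta/F)$ to $V'$ is $(\theta/h)|_{V'}\cdot\mathrm{Res}(\Theta'/F')$.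

\begin{proposition}\label{prop:W}
$W$ is a normal variety of dimension $n$, smooth outside $\Gamma$, with $K_W\sim0$. If $S(r)\ge1$ for all $r\ge1$ (in particular if $\delta>0$), then $W$ is canonical. If $S(r)\ge2$ for all $r\ge1$, then $W$ is terminal.
\end{proposition}

\begin{proof}
\emph{Normality.} $F$ has degree $1$ in $t$ with coprime coefficients $y^c$ and $x^P+\sum v_j^{q_j}$, so it is irreducible. As $\partial_tF=y^c$ and $\partial_{v_j}F=q_jv_j^{q_j-1}$, at a singular point $y=v=0$, and then $F=0$ gives $x=0$. So $W$ is a hypersurface that is smooth outside $\Gamma$, which has codimension $n-1\ge2$ in $W$. Hence $W$ is normal, and $\omega_W$ is generated by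
\[
\sigma=\mathrm{Res}\,\frac{dx_1\wedge\dots\wedge dx_n\wedge dt}{F}.
\]

\emph{A toric modification.} Let $e_1,\dots,e_n$ be the standard basis and subdivide the orthant $\mathbb R^n_{\ge0}$ by the ray through $(1/a_1,\dots,1/a_n)$. The maximal cone spanned by this ray and the $e_l$ with $l\ne i$ is
\[
\{w\in\mathbb R^n_{\ge0}:\ a_iw_i\le a_lw_l\ \text{for all }l\},
\]
so $m$ is linear on each cone. Resolve this fan to a smooth fan $\Sigma$ in the standard way, by repeated star subdivisions in the relative interior of non-smooth cones. A smooth cone has only smooth faces, so it is never subdivided. In particular the proper faces of the orthant remain cones of $\Sigma$. Consequently $\pi\colon Z=Z_\Sigma\to\mathbb A^n$ is proper and birational, it is an isomorphism over $\mathbb A^n\setminus0$, and every ray of $\Sigma$ other than the $\mathbb R_{\geq 0}e_i$ has only positive coordinates.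

On the chart of a maximal cone with primitive generators $w^1,\dots,w^n$ (a basis of $\mathbb Z^n$) we have $x_i=\prod_jz_j^{w^j_i}$. Put $m_j=m(w^j)$. There is an index $i_0$ with $a_{i_0}w_{i_0}=m(w)$ on the whole cone. Hence
\[
F=\prod_jz_j^{m_j}\cdot F',\qquad F'=\sum_i\theta_i\prod_jz_j^{a_iw_i^j-m_j},
\]
and the term of $F'$ with index $i_0$ is just $\theta_{i_0}$. The loci $F'=0$ glue to a closed subscheme $W'\subset Z\times\mathbb A^1_t$.

\emph{Transversality.} For $J\subset\{1,\dots,n\}$ let $T_J$ be the stratum $\{z_j=0\Leftrightarrow j\in J\}\times\mathbb A^1_t$ of the chart. We claim that \emph{$F'|_{T_J}$ has nonzero differential along $T_J$ at each of its zeros.} Let $I=\{i:\ a_iw_i^j=m_j\text{ for all }j\in J\}$; it contains $i_0$. Then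
\[
F'|_{T_J}=\sum_{i\in I}\theta_i\prod_{j\notin J}z_j^{a_iw_i^j-m_j}.
\]
Pull this back along the surjection $\mathbb G_m^n\times\mathbb A^1\to T_J$ that forgets $z_j$ for $j\in J$, and multiply by the unit $\prod_jz_j^{m_j}$, the product over all $j$. Because $m_j=a_iw_i^j$ for $i\in I$, $j\in J$, the result is
\[
F_I=\sum_{i\in I}\theta_ix_i^{a_i}
\]
on the torus with coordinates $x_i$, times $\mathbb A^1_t$. It suffices that $F_I$ has nonzero differential at its zeros there.
\begin{itemize}
\item If $2\in I$, then $\partial_tF_I=y^c\ne0$.
\item If $I$ contains some $i\ge3$, then $\partial_{x_i}F_I=a_ix_i^{a_i-1}\ne0$, since $p\nmid a_i$.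
\item If $I=\{1\}$, then $F_I=x^P$ has no zeros.
\end{itemize}
This proves the claim. Here both $p\nmid q_j$ and the variable $t$ are used: for a constant $t=t_0$ and $I=\{1,2\}$, the function $x^P+t_0y^c$ is a $P$-th power and the claim is false.

For a ray of $\Sigma$ with primitive generator $w$ let $D_w\subset Z$ be the corresponding toric divisor, and in a chart write $D_j=D_{w^j}=\{z_j=0\}$; we use the same symbols for their products with $\mathbb A^1_t$. By the claim, at each point of $W'$ the differentials of $F'$ and of those $z_j$ that vanish there are linearly independent. Thus $W'$ is smooth, no component of $W'$ lies in a $D_j$, the restrictions $D_j|_{W'}$ are reduced, and no prime divisor of $W'$ lies in two of the $D_j$. The part of $W'$ over the torus is the nonempty open part of the irreducible $W$ over the torus, and it is dense in $W'$. So $W'$ is irreducible and $f\colon W'\to W$ is proper and birational. Since $\pi$ is an isomorphism over $\mathbb A^n\setminus0$ and $m(e_i)=0$, $f$ is an isomorphism outside $\Gamma$.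

\emph{Discrepancies.} From $\frac{dx_i}{x_i}=\sum_jw_i^j\frac{dz_j}{z_j}$ and $\det(w_i^j)=\pm1$ we get
\[
dx_1\wedge\dots\wedge dx_n=\pm\prod_jz_j^{|w^j|-1}\,dz_1\wedge\dots\wedge dz_n
\]
in every characteristic. Together with $F=\prod z_j^{m_j}F'$ this gives $f^*\sigma=\pm\prod_jz_j^{A_j}\cdot\sigma'$ with $\sigma'=\mathrm{Res}(dz_1\wedge\dots\wedge dz_n\wedge dt/F')$ a generator of $\omega_{W'}$, that is,
\[
K_{W'}=f^*K_W+\sum_jA_j\,D_j|_{W'},\qquad A_j=|w^j|-1-m(w^j).
\]
Write $A_w=|w|-1-m(w)$. For $w=e_i$ we have $A_w=0$. For every other ray all $w_i$ are positive, so with $r=m(w)\ge1$ we get $A_w\ge\sum_i\lceil r/a_i\rceil-1-r=S(r)-1$.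

An $f$-exceptional prime divisor on $W'$ lies over $\Gamma$, hence in $\pi^{-1}(0)\times\mathbb A^1$. This is the union of the $D_w$ with $w\ne e_1,\dots,e_n$, because every cone of $\Sigma$ that is not a face of the orthant has such a ray. So the divisor lies in exactly one $D_w$, with $w$ of this kind, and its discrepancy is $A_w$. A divisor that is exceptional over the smooth variety $W'$ has discrepancy $\ge1$ with respect to $W'$; if $S\ge1$, then all $A_w\ge0$, and it has discrepancy $\ge1$ over $W$ as well. So $S\ge1$ implies that all discrepancies over $W$ are $\ge0$, and $S\ge2$ implies that those of exceptional divisors are $\ge1$.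
\end{proof}

\section{Sections that are not log canonical}\label{sec:sections}

To show that a hypersurface is not log canonical, one divisor suffices. We take the exceptional divisor of a weighted blow-up, of which only one chart is needed. For weights $\rho_1,\dots,\rho_n$ of the variables, the weight of a monomial $\prod x_i^{\alpha_i}$ is $\sum\alpha_i\rho_i$.

\begin{lemma}\label{lem:notlc}
Let $G\in k[x_1,\dots,x_n]$, $n\ge3$, and let $\rho_1,\dots,\rho_n$ be positive rational weights with $\sum\rho_i<1$. Suppose $G=G_0+G_1$, where $G_0=\sum_{i\in I}x_i^{d_i}$ with $|I|\ge2$ and $d_i\rho_i=1$ for $i\in I$, at least one $d_i$ $(i\in I)$ is prime to $p$, and all monomials of $G_1$ have weight $>1$. If $H=V(G)$ is normal at $0$, there is a prime divisor $B$ over a normal neighborhood of $0$ in $H$, with center $0$ and $a(B,H)\le-2$. In particular $H$ is not log canonical.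
\end{lemma}

\begin{proof}
Let $w=D\rho$ with $D>0$ rational and $w\in\mathbb Z^n_{>0}$ primitive. Since $D=d_iw_i$ for $i\in I$, $D$ is an integer, and $|w|=D\sum\rho_i<D$. Extend $w$ to a basis of $\mathbb Z^n$. This gives torus coordinates $z,u_2,\dots,u_n$ with $x_i=z^{w_i}\chi_i(u)$, where the $\chi_i$ are Laurent monomials, and a morphism
\[
\mathbb A^1_z\times\mathbb G_m^{n-1}\to\mathbb A^n
\]
that is an isomorphism over the torus. A monomial of weight $\lambda$ is divisible by exactly the power $z^{D\lambda}$. So $G=z^DG'$ with $G'$ regular and $G'|_{z=0}=G_0(\chi(u))$.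

The pullback of $G_0(\chi(u))$ to the torus $\mathbb G_m^n$ is $z^{-D}G_0(x)$. On the torus $G_0$ has zeros because $|I|\ge2$, and $dG_0\ne0$ everywhere because some $d_i$ is prime to $p$. (If all $d_i$ were divisible by $p$, then $G_0$ would be a $p$-th power and the argument would break down here.) So $\{G_0(\chi(u))=0\}\subset\mathbb G_m^{n-1}$ is nonempty, and $G_0(\chi(u))$ has nonzero differential along it. Hence $H'=V(G')$ is smooth along $z=0$, and $z|_{H'}$ vanishes to order exactly $1$ along any component $B$ of $H'\cap\{z=0\}$.

Off $z=0$, $H'$ is open in $H$, and $B$ maps to $0$ since all $w_i>0$. The component of $H'$ that contains $B$ is not contained in $\{z=0\}$, so it maps birationally to the unique component of $H$ through $0$. Our chart is open in the toric variety of the star subdivision of the orthant by $w$, which is proper over $\mathbb A^n$. Taking the closure of this component of $H'$ there and normalizing, we see that $B$ is a divisor over $H$ near $0$. The form $\mathrm{Res}(dx_1\wedge\dots\wedge dx_n/G)$ generates $\omega_H$ near $0$, and as in the proof of Proposition~\ref{prop:W}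 it pulls back to
\[
(\text{unit})\cdot z^{|w|-1-D}\,\mathrm{Res}\frac{dz\wedge du_2\wedge\dots\wedge du_n}{G'} ,
\]
whose last factor generates $\omega_{H'}$ along $B$. Hence $a(B,H)=|w|-1-D\le-2$.
\end{proof}

Now let $W$ be as in Section~\ref{sec:W}, embedded in $\mathbb A^{n+1}\subset\mathbb P^{n+1}$, and let $U\subset(\mathbb P^{n+1})^*$ be the nonempty open set of hyperplanes whose equation has nonzero coefficient at $t$. A hyperplane $L\in U$ is $t=t_0+\ell$ with $t_0\in k$ and $\ell$ a linear form in $x,y,v$. With $\tau=t_0^{1/P}$ and $x'=x+\tau y^{c/P}$, which makes sense because $P\mid c$, we have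
\begin{equation}\label{eq:section}
W\cap L:\quad x'^P+\sum_jv_j^{q_j}+\ell\,y^c=0\quad\text{in }\mathbb A^n .
\end{equation}

To apply Lemma~\ref{lem:notlc} we must give $x'$ and $v_j$ the weights $1/P$ and $1/q_j$, and we may choose the weight $\rho_y$ of $y$. The total weight is $<1$ if and only if $\rho_y<\frac1c-\delta$. On the other hand $\ell y^c$ may contain $v_jy^c$ with $q_j=s$ the largest exponent, and this has weight $>1$ only if $\rho_y>\frac1c-\frac1{cs}$. The two demands are compatible exactly when $\delta<\frac1{cs}$.

\begin{proposition}\label{prop:criterion}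
Let $s=\max_jq_j$, and suppose that $s>c$ and
\[
0<\delta<\frac1{cs}.
\]
Then $W$ is canonical, and $W\cap L$ is not log canonical for every $L\in U$.
\end{proposition}

\begin{proof}
$W$ is canonical by Proposition~\ref{prop:W}. Choose a rational $\eta$ with $\delta<\eta<\frac1{cs}$, and give $x',y,v_j$ in \eqref{eq:section} the weights $\frac1P$, $\rho_y=\frac1c-\eta$, $\frac1{q_j}$. Their sum is $1+\delta-\eta<1$. As $s-1\ge c$, we have $\rho_y>\frac{s-1}{cs}\ge\frac1s$; moreover $\frac1P\ge\frac1c>\frac1s$ and $\frac1{q_j}\ge\frac1s$. So every variable has weight $\ge\frac1s$. In the variables $x',y,v$, $\ell$ is a combination of $x'$, $y^{c/P}$, $y$ and the $v_j$, so all monomials of $\ell y^c$ have weight at least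
\[
\frac1s+c\rho_y=1+\frac1s-c\eta>1 .
\]
Take $G_0=x'^P+\sum v_j^{q_j}$ and $G_1=\ell y^c$. Then $G_0$ has $n-1\ge2$ terms and $p\nmid q_1$. If $W\cap L$ is normal at $0$, Lemma~\ref{lem:notlc} applies; if not, it is not log canonical by convention.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:canonical}]
The three fourfolds are $W(4,4;3,5)$, $W(3,9;2,17)$ and $W(5,5;2,9)$; the exponents $q_j$ are prime to $p$, and $s=5,17,9$ exceeds $c=4,9,5$. The hypothesis of Proposition~\ref{prop:criterion} holds:
\begin{align*}
p=2:\quad&\delta=\tfrac14+\tfrac14+\tfrac13+\tfrac15-1=\tfrac1{30}<\tfrac1{20};\\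
p=3:\quad&\delta=\tfrac13+\tfrac19+\tfrac12+\tfrac1{17}-1=\tfrac{17}{18}+\tfrac1{17}-1=\tfrac1{306}<\tfrac1{153};\\
p=5:\quad&\delta=\tfrac15+\tfrac15+\tfrac12+\tfrac19-1=\tfrac1{90}<\tfrac1{45}.\qedhere
\end{align*}
\end{proof}

\section{Terminal hypersurfaces in every characteristic}\label{sec:terminal}

For Theorem~\ref{thm:terminal} we need, besides $0<\delta<\frac1{cs}$, that $S(r)$ never takes the value $1$. These demands pull in opposite directions: if $r$ is a common multiple of all $a_i$, then $S(r)=r\delta$, and $\delta$ is to be small. In general $S(r)=r\delta+\varphi$, where $\varphi\ge0$ collects the rounding errors. If $S(r)=1$, then $\varphi<1$, which leaves few possibilities for the rounding errors. The exponents in Theorem~\ref{thm:terminal} are chosen so that, modulo $8$ or $9$, the value $S(r)$ is a linear function of the rounding errors alone. This rules out the remaining possibilities.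

\begin{proof}[Proof of Theorem~\ref{thm:terminal} for $p=2$]
Here $X=W(8,8;19,\dots,19,27,\dots,27)$ with $19$ occurring $8$ times and $27$ occurring $9$ times, so $n=19$; all $q_j$ are odd, and $s=27>8=c$. We have
\[
\delta=\tfrac28+\tfrac8{19}+\tfrac9{27}-1=\tfrac{229}{228}-1=\tfrac1{228}<\tfrac1{216}=\tfrac1{8\cdot27}.
\]
By Proposition~\ref{prop:criterion}, $X\cap L$ is not log canonical for every $L\in U$. It remains to show $S(r)\ge2$ for all $r\ge1$.

Put $u=\lceil r/8\rceil$, $g=\lceil r/19\rceil$, $h=\lceil r/27\rceil$ and let $\gamma=8u-r$, $\alpha=19g-r$, $\beta=27h-r$ be the rounding errors; they are non-negative integers. Then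
\[
S(r)=2u+8g+9h-r=\frac r{228}+\varphi,\qquad\varphi=\frac\gamma4+\frac{8\alpha}{19}+\frac\beta3 .
\]
So $S(r)\ge1$. Modulo $9$,
\[
\alpha+2\gamma+5\beta=19g+16u+135h-8r\equiv g-2u+r\equiv-S(r).
\]
Suppose $S(r)=1$. Then $\varphi<1$ and $\alpha+2\gamma+5\beta\equiv8\pmod9$. We list all triples of non-negative integers with $\varphi<1$ and the values of $\alpha+2\gamma+5\beta$.
\begin{itemize}
\item $\alpha=0$, $\beta=0$: $\gamma\le3$, values $0,2,4,6$.
\item $\alpha=0$, $\beta=1$: $\gamma\le2$, values $5,7,9$.
\item $\alpha=0$, $\beta=2$: $\gamma\le1$, values $10,12$.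
\item $\alpha=1$, $\beta=0$: $\gamma\le2$ (as $\frac12<\frac{11}{19}<\frac34$), values $1,3,5$.
\item $\alpha=1$, $\beta=1$: $\gamma=0$ (as $\frac{11}{19}-\frac13=\frac{14}{57}<\frac14$), value $6$.
\item $\alpha=2$: $\beta=\gamma=0$ (as $\frac3{19}<\frac14<\frac13$), value $2$.
\end{itemize}
There are no others: $\beta\ge3$ with $\alpha=0$, $\beta\ge2$ with $\alpha=1$, and $\alpha\ge3$ each give $\varphi\ge1$. No value is $\equiv8\pmod9$. Hence $S(r)\ge2$ for all $r$, and $X$ is terminal by Proposition~\ref{prop:W}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:terminal} for $p$ odd]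
For $P=p^2$ the conditions on $P$ hold, since odd squares are $\equiv1\pmod8$. In general $X=W(P,P;Q,\dots,Q,s,\dots,s)$ with $Q$ occurring $P-3$ times and $s$ occurring $P+3$ times, so $n=2P+2$. The number $s$ is an integer because $P$ is odd. Since $Q\equiv1$ and $2s\equiv8\pmod p$, both $Q$ and $s$ are prime to $p$. Also $s>Q>P=c$. Finally, $s$ is odd: writing $P=1+8i$ we have $P^2\equiv1$ and $5P\equiv5+8i\pmod{16}$, so $2s\equiv14+8i\pmod{16}$.

\emph{The value of $\delta$.} From
\[
\frac2P+\frac{P-3}Q-1=\frac2P-\frac4{P+1}=-\frac{2P-2}{PQ}
\]
we get $\delta=-\frac{2P-2}{PQ}+\frac{P+3}s=\frac{(P+3)P(P+1)-s(2P-2)}{PQs}$. The numerator is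
\[
(P^3+4P^2+3P)-(P^2+5P+8)(P-1)=(P^3+4P^2+3P)-(P^3+4P^2+3P-8)=8 .
\]
So $\delta=\frac8{PQs}>0$, and $\delta<\frac1{Ps}$ because $Q>8$. By Proposition~\ref{prop:criterion}, $X\cap L$ is not log canonical for every $L\in U$.

\emph{Terminality.} For $r\ge1$ put $u=\lceil r/P\rceil$, $g=\lceil r/Q\rceil$, $h=\lceil r/s\rceil$, and let $\gamma=Pu-r$, $\alpha=Qg-r$, $\beta=sh-r$ be the rounding errors. Then
\[
S(r)=2u+(P-3)g+(P+3)h-r=r\delta+\varphi,\qquad\varphi=\frac{2\gamma}P+\frac{(P-3)\alpha}Q+\frac{(P+3)\beta}s ,
\]
so $S(r)\ge1$. Modulo $8$ we have $P\equiv1$, $Q\equiv2$ and $4s\equiv4$, hence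
\begin{align*}
6\gamma+5\alpha+4\beta&=6Pu+5Qg+4sh-15r\equiv-2u+2g+4h+r,\\
S(r)&\equiv2u-2g+4h-r,
\end{align*}
and therefore $S(r)\equiv-(6\gamma+5\alpha+4\beta)\pmod8$. Suppose $S(r)=1$. Then $\varphi<1$ and
\[
6\gamma+5\alpha+4\beta\equiv7\pmod8 ,
\]
so $\alpha$ is odd.
\begin{itemize}
\item If $\alpha\ge3$, then $\varphi\ge\frac{3(P-3)}{P+1}>1$ since $P>5$, a contradiction. So $\alpha=1$. Then $6\gamma+4\beta\equiv2\pmod8$, that is, $3\gamma+2\beta\equiv1\pmod4$, and $\gamma$ is odd.
\item If $\gamma\ge3$, then $\varphi\ge\frac6P+\frac{P-3}{P+1}=\frac{P^2+3P+6}{P^2+P}>1$, a contradiction.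
\item If $\gamma=1$, then $2\beta\equiv2\pmod4$, so $\beta$ is odd and $\beta\ge1$. Now $\varphi\ge\frac2P+\frac{P-3}Q+\frac{P+3}s=1+\delta>1$, a contradiction.
\end{itemize}
So $S(r)\ge2$ for all $r\ge1$, and $X$ is terminal by Proposition~\ref{prop:W}.
\end{proof}

\section{Klt quotients in low dimension}\label{sec:klt}

\subsection{Discrepancies of quotients}

\begin{lemma}\label{lem:quotient}
Let a finite group $G$ with $p\nmid|G|$ act on a normal affine variety $V$, freely outside a closed subset of codimension $\ge2$, and suppose that $\bar V=V/G$ has $K_{\bar V}$ $\mathbb Q$-Cartier. If $E'$ is a divisor over $V$, the restriction of its valuation to $k(\bar V)$ is, up to scaling, given by a divisor $E$ over $\bar V$, and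
\[
a(E',V)+1=e\,\bigl(a(E,\bar V)+1\bigr),
\]
where $e\ge1$ is the ramification index. Every divisor $E$ over $\bar V$ arises in this way.
\end{lemma}

\begin{proof}
The residue field of $E'$ is algebraic over that of the restricted valuation, so the latter has transcendence degree $\dim V-1$ over $k$. Hence the restriction is given by a divisor over $\bar V$ \cite[Lemma 2.45]{KM}. Conversely, let $E$ be a prime divisor on a normal $Y$, proper and birational over $\bar V$. Let $Y'$ be the normalization of $Y$ in $k(V)$. It is proper over $\bar V$. Since $\mathcal O(V)$ is integral over $\mathcal O(\bar V)$, its elements are regular on $Y'$, so there is a proper birational morphism $Y'\to V$; any prime divisor $E'$ of $Y'$ over $E$ restricts to $E$.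

In the Galois extension $k(V)/k(\bar V)$ we have $|G|=e\,d\,g$, where $d$ is the residue degree and $g$ the number of valuations over that of $E$. So $e$ and $d$ are prime to $p$, and the residue extension is separable. Let $\lambda,\lambda'$ be uniformizers for $E,E'$, and write $\lambda=\epsilon\lambda'^e$ with $\epsilon$ a unit. Let $y=(y_i)$ be lifts of a separating transcendence basis of the residue field of $E$ over $k$; it is also one for $E'$. The local ring $R$ of $E$, with maximal ideal $\mathfrak m=(\lambda)$ and residue field $\kappa$, is smooth over $k$. By the exact sequence $\mathfrak m/\mathfrak m^2\to\Omega_R\otimes\kappa\to\Omega_\kappa\to0$ and Nakayama's lemma, $d\lambda$ and the $dy_i$ generate $\Omega_R$, which is free of rank $\dim V$. So $d\lambda\wedge dy$, with $dy$ the wedge product of the $dy_i$, generates the top differentials at $E$, and likewise $d\lambda'\wedge dy$ at $E'$. Now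
\[
d\lambda\wedge dy=\lambda'^{e-1}\bigl(e\epsilon\,d\lambda'+\lambda'\,d\epsilon\bigr)\wedge dy=\lambda'^{e-1}\cdot(\text{unit})\cdot d\lambda'\wedge dy ,
\]
the last step because $p\nmid e$.

Let $NK_{\bar V}$ be Cartier. Where $G$ acts freely, $V\to\bar V$ is \'etale; so it is \'etale in codimension $1$, and a local generator $\theta$ of $\mathcal O(NK_{\bar V})$ near the center of $E$ pulls back to a generator of $\mathcal O(NK_V)$. With $a=a(E,\bar V)$,
\[
\theta=(\text{unit})\,\lambda^{Na}(d\lambda\wedge dy)^{N}=(\text{unit})\,\lambda'^{\,eNa+N(e-1)}(d\lambda'\wedge dy)^{N}.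
\]
Hence $a(E',V)=e\,a(E,\bar V)+e-1$.
\end{proof}

\subsection{Choosing the exponents}
We use $W=W(p,p;q_1,\dots,q_{n-2})$. It is canonical if $\frac2p+\sum\frac1{q_j}>1$. As the quotient will make the term $\ell y^p$ negligible, a section looks like $x'^p+\sum v_j^{q_j}=0$ in $\mathbb A^n$ with $y$ of arbitrarily small weight, and for Lemma~\ref{lem:notlc} we need only $\frac1p+\sum\frac1{q_j}<1$. For $n=3$ the two conditions read $1-\frac2p<\frac1q<1-\frac1p$; since $\frac1q\le\frac12$ they force $p\le3$. More variables allow larger primes.

\begin{lemma}\label{lem:numbers}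
If $n\ge3$ and $p<2M_{n-1}$, there are integers $q_1,\dots,q_{n-2}\ge2$ prime to $p$ with
\begin{equation}\label{eq:window}
1-\frac2p<\sum_{j=1}^{n-2}\frac1{q_j}<1-\frac1p .
\end{equation}
\end{lemma}

\begin{proof}
Put $s_i=M_i+1$. Then $M_{i+1}=M_is_i$ and, by induction,
\[
\sum_{i<b}\frac1{s_i}=1-\frac1{M_b}.
\]
Indeed $1-\frac1{M_b}+\frac1{s_b}=1-\frac{s_b-M_b}{M_bs_b}=1-\frac1{M_{b+1}}$. Let $b\ge1$ be the integer with $2M_b\le p<2M_{b+1}$; then $b\le n-2$. It suffices to find $b$ integers with the required property, because very large further integers prime to $p$ can be added. Let $M=M_b$.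

\emph{Case $p>M_{b+1}$.} Take $s_1,\dots,s_b$, with sum $1-\frac1{M_{b+1}}$. Then \eqref{eq:window} says $\frac1p<\frac1{M_{b+1}}<\frac2p$, which holds. Moreover $s_i\le s_b\le M_{b+1}<p$, so $p\nmid s_i$.

\emph{Case $p\le M_{b+1}=M(M+1)$.} Take $s_1,\dots,s_{b-1}$, which are all $\le M<p$ and have sum $1-\frac1M$, and one more integer $q$. Then \eqref{eq:window} becomes
\[
\frac1M-\frac2p<\frac1q<\frac1M-\frac1p .
\]
If $b=1$, then $M=1$ and $p=2$, and $q=3$ works. Let $b\ge2$, so $M\ge2$. Since $2M$ is composite, $p>2M$, and the condition on $q$ is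
\[
\frac{Mp}{p-M}<q<\frac{Mp}{p-2M}.
\]
This interval has length $\frac{M^2}{p-M}\cdot\frac p{p-2M}>1$, because $p-M\le M^2$. So the least integer $q$ exceeding the left end lies in it. Since $p-M>M$,
\[
M<q\le1+\frac{Mp}{p-M}=1+M+\frac{M^2}{p-M}<2M+1 .
\]
So $2\le q\le2M<p$ and $p\nmid q$.
\end{proof}

\subsection{The variety}
Let $n\ge3$ and $p<2M_{n-1}$, choose $q_j$ as in Lemma~\ref{lem:numbers}, and let
\[
W:\quad F=x^p+ty^p+\sum_jv_j^{q_j}=0 .
\]
The left inequality in \eqref{eq:window} is $\delta>0$, so $W$ is canonical by Proposition~\ref{prop:W}. Let $\Lambda=\mathrm{lcm}(q_j)$. Give $x$ and $y$ degree $\Lambda$, $v_j$ degree $p\Lambda/q_j$, and $t$ degree $0$; then $F$ is homogeneous of degree $p\Lambda$. By the right inequality in \eqref{eq:window} we can fix a rational $\varepsilon$ with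
\[
0<\varepsilon\le\frac1p,\qquad\frac1p+\varepsilon+\sum_j\frac1{q_j}<1 ,
\]
and then an integer $m>\Lambda/\varepsilon$ prime to $p\Lambda$.

Let $G=\mu_m(k)$, a group of order $m$, act on $W$ through the grading: $\zeta$ multiplies a variable of degree $d$ by $\zeta^d$. The degrees of $x,y,v_j$ divide $p\Lambda$, so they are prime to $m$. A point outside $\Gamma$ has a nonzero coordinate among these, hence trivial stabilizer. So $G$ acts freely outside $\Gamma$, which has codimension $n-1\ge2$. Put $X=W/G$, a normal affine variety of dimension $n$.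

\emph{$X$ is klt.} $G$ acts on the generator $\sigma$ of $\omega_W$ through a character, so $\sigma^{\otimes m}$ is invariant. It descends along the \'etale map $W\setminus\Gamma\to(W\setminus\Gamma)/G$ to a generator of $\mathcal O(mK_X)$ outside codimension $\ge2$; thus $mK_X\sim0$. Every divisor $E$ over $X$ is the restriction of some $E'$ over $W$, and $a(E',W)\ge0$. By Lemma~\ref{lem:quotient}, $a(E,X)+1\ge\frac1e>0$.

\emph{The embedding.} As $p\nmid m$, taking $G$-invariants is exact and $\mathcal O(X)=\mathcal O(W)^G$ is the image of $k[x,y,v,t]^G$. The action is diagonal, so this ring is spanned by invariant monomials. Hence $\mathcal O(X)$ is generated by $t$ and finitely many nonconstant monomials $\mathsf m_1,\dots,\mathsf m_N$ in $x,y,v$. Their degrees are positive multiples of $m$, hence $\ge m$. Embed $X\subset\mathbb A^{N+1}\subset\mathbb P^{N+1}$ by $(t,\mathsf m_1,\dots,\mathsf m_N)$.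

\subsection{Its hyperplane sections}

\begin{proof}[Proof of Theorem~\ref{thm:klt}]
Let $L$ be any hyperplane of $\mathbb P^{N+1}$ whose equation has nonzero coefficient at $t$; these form a nonempty open set. Then $L$ is $t=t_0+\ell$ with $\ell=\sum_ib_i\mathsf m_i$, $b_i\in k$. Let $H=X\cap L$ and $\widetilde H=W\cap\{t=t_0+\ell\}$, the preimage of $H$ in $W$. Since $t-t_0-\ell$ is $G$-invariant and a nonzerodivisor on $\mathcal O(W)$, exactness of invariants gives $\mathcal O(\widetilde H)^G=\mathcal O(X)/(t-t_0-\ell)$, that is, $H=\widetilde H/G$. With $\tau=t_0^{1/p}$ and $x'=x+\tau y$ we have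
\[
\widetilde H:\quad x'^p+\sum_jv_j^{q_j}+\ell\,y^p=0\quad\text{in }\mathbb A^n .
\]

\emph{The term $\ell y^p$ is negligible.} Give $x',y,v_j$ the weights $\frac1p,\varepsilon,\frac1{q_j}$, with sum $<1$. We compare weight and degree. As $\varepsilon\le\frac1p$, all monomials of $x=x'-\tau y$ have weight $\ge\varepsilon=\frac\varepsilon\Lambda\deg x$; the same holds for $y$, with equality. For $v_j$ the weight is $\frac1{q_j}=\frac1{p\Lambda}\deg v_j\ge\frac\varepsilon\Lambda\deg v_j$. Hence every monomial of $\mathsf m_i$, expanded in $x',y,v$, has weight at least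
\[
\frac\varepsilon\Lambda\deg\mathsf m_i\ \ge\ \frac{\varepsilon m}\Lambda\ >\ 1 .
\]
So all monomials of $\ell y^p$ have weight $>1$, and the hypotheses of Lemma~\ref{lem:notlc} on the equation of $\widetilde H$ hold with $x'^p+\sum_jv_j^{q_j}$ in the role of $G_0$; it has $n-1\ge2$ terms and $p\nmid q_1$.

\emph{Descending to $H$.} Suppose $H$ were log canonical, in particular normal. The only point of $\widetilde H$ on $\Gamma$ is the origin $0$, where $t=t_0$. Since $\widetilde H\to H$ is the base change of $W\to X$, which is \'etale outside $\Gamma$, it is \'etale off $0$, and $\widetilde H\setminus0$ is normal. As $\widetilde H$ is a hypersurface of dimension $n-1\ge2$, it is normal. Let $\widetilde H_0$ be its connected component through $0$. It is irreducible, it is $G$-stable because $0$ is fixed, and $\widetilde H_0/G$ is a connected component of $H$. The equation $F(x,y,v,t_0+\ell)$ of $\widetilde H$ in the coordinates $x,y,v$ is $G$-semi-invariant, because $\ell$ is invariant. So $G$ acts through a character on the residue generator of $\omega_{\widetilde H_0}$ and, as for $X$, the canonical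 divisor of $\widetilde H_0/G$ is $\mathbb Q$-Cartier.

By Lemma~\ref{lem:notlc} there is a divisor $B$ over $\widetilde H_0$ with $a(B,\widetilde H_0)\le-2$. The group $G$ acts freely on $\widetilde H_0\setminus0$, and $0$ has codimension $n-1\ge2$. By Lemma~\ref{lem:quotient}, applied to $\widetilde H_0$, the induced divisor $E$ over $H$ satisfies
\[
a(E,H)+1=\tfrac1e\bigl(a(B,\widetilde H_0)+1\bigr)<0 ,
\]
a contradiction. So $H$ is not log canonical.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KM}
J.~Koll\'ar and S.~Mori,
\emph{Birational Geometry of Algebraic Varieties}.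

\bibitem{Sato}
Kenta Sato,
\emph{General hyperplane sections of log canonical threefolds in positive characteristic},
arXiv:2303.14599 (2023).

\end{thebibliography}

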